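# Morita cancellation over a one-dimensional center

## 1. Algebras that become isomorphic after adjoining one variable

**Theorem 1.** Let $k$ be an algebraically closed field of characteristic $p>0$. For $\lambda\in k$ put
$$f_\lambda=u^{p^2}+\lambda u^p+u,\qquad A_\lambda=\begin{pmatrix}k[u]&k[u]\\0&k[f_\lambda]\end{pmatrix}\subset M_2(k[u]).$$

1. $A_\lambda$ is a finite free module over its center, which is a polynomial ring $k[x]$. So $A_\lambda$ is affine and two-sided noetherian, and $Z(A_\lambda)$ is an affine domain of GK-dimension one.
2. $A_\lambda[t]\cong A_\mu[t]$ for all $\lambda,\mu\in k$.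
3. If $\lambda^{p+1}\ne\mu^{p+1}$, then $M(A_\lambda)\not\sim M(A_\mu)$. Moreover $M(A_0)$ and $M(A_1)$ are not equivalent even by an equivalence that is not $k$-linear.

Hence no $A_\lambda$ is m-cancellative, nor cancellative in the ordinary sense.

Let us unpack the words. Throughout, $k$ is an algebraically closed field and algebras are associative unital $k$-algebras. $Z(A)$ is the center of $A$. We write $M(A)$ for the category of right $A$-modules and $A[t]$ for the polynomial algebra in a central variable $t$. The notation $M(A)\sim M(B)$, or $A\sim B$, means that the two module categories are equivalent. Equivalences are $k$-linear unless the contrary is said. An affine domain is a finitely generated commutative $k$-algebra without zero divisors. For such a ring the GK-dimension is the Krull dimension, so an affine domain of GK-dimension one is the coordinate ring of an irreducible affine curve over $k$.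

**Definition (m-cancellative).** $A$ is *Morita cancellative*, or m-cancellative, if for every algebra $B$ the relation $M(A[t])\sim M(B[t])$ implies $M(A)\sim M(B)$. It is *cancellative* in the ordinary sense if $A[t]\cong B[t]$ implies $A\cong B$.

*Example.* The algebra $k$ is m-cancellative. Let $M(k[t])\sim M(B[s])$. Equivalent categories have isomorphic centers (fact (M1) below), so $k[t]\cong Z(B)[s]$. Then $Z(B)$ is a domain, and $Z(B)\cong Z(B)[s]/(s)$ is the quotient of $k[t]$ by a nonzero prime ideal, so $Z(B)=k$. The isomorphism sends $t$ to a generator $\alpha s+c$ of $k[s]$. Dividing both sides by $t\leftrightarrow\alpha s+c$ gives $k\sim B[s]/(\alpha s+c)\cong B$.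

The question, taken from D.-M. Lu, Q.-S. Wu and J.J. Zhang, "Morita cancellation problem", arXiv:1804.01888 (2018), is this: let $A$ be a left noetherian algebra whose center is an affine domain of GK-dimension one; is $A$ m-cancellative? Theorem 1 answers **no** in every positive characteristic. It is known that every affine prime algebra of GK-dimension one *is* m-cancellative. This does not conflict with Theorem 1: $A_\lambda$ is not prime, since its strictly upper triangular part is a nonzero nilpotent ideal.

The next two theorems say where cancellation holds. For nonconstant $f\in k[u]$ put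
$$A_f=\begin{pmatrix}k[u]&k[u]\\0&k[f]\end{pmatrix}\subset M_2(k[u]),$$
so $A_\lambda=A_{f_\lambda}$. A polynomial $f$ is *additive* if $f(u+w)=f(u)+f(w)$. In characteristic $p>0$ this means $f=\sum_i c_iu^{p^i}$, and then $f'=c_0$, so $f$ is separable (has no repeated root) exactly when $c_0\neq0$. For example, $u^p-u$ is additive and separable, and its roots form the group $\mathbb F_p$.

**Theorem 2.** Let $A$ be any algebra with $Z(A)$ an affine domain of GK-dimension one.

* (a) If $Z(A)\not\cong k[x]$, then $A$ is m-cancellative.
* (b) If $Z(A)=k[x]$ and two fibres $A/(x-a)A$, $A/(x-b)A$ $(a,b\in k)$ are not Morita equivalent, then $A$ is m-cancellative.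
* (c) If $\operatorname{char}k=0$ and $A$ is a finitely generated $Z(A)$-module, then $A$ is m-cancellative.

**Theorem 3.** Let $f\in k[u]$ with $f'\ne0$. Then $A_f$ fails to be m-cancellative if and only if $\operatorname{char}k=p>0$ and $f-f(0)$ is an additive polynomial of degree $p^r$ with $r\ge2$.

**Corollary 4.** All module-finite algebras whose center is an affine domain of GK-dimension one are m-cancellative if and only if $\operatorname{char}k=0$.

Corollary 4 is immediate from Theorem 1 and Theorem 2(c). One case is not settled in these notes: characteristic $0$, with $A$ not module-finite over $Z(A)\cong k[x]$ and all fibres $A/(x-a)A$ Morita equivalent to each other.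

## 2. What an equivalence of module categories remembers

We use the following standard facts.

**(M1)** An equivalence $F:M(A)\to M(B)$ induces a ring isomorphism $\omega:Z(A)\to Z(B)$, because both centers are the ring of endomorphisms of the identity functor. It is characterized by this: $F$ takes multiplication by $z$ on $N$ to multiplication by $\omega(z)$ on $F(N)$. If $F$ is $k$-linear, so is $\omega$.

**(M2)** There is a lattice isomorphism $I\leftrightarrow J$ between the two-sided ideals of $A$ and of $B$, preserving products, such that $F$ restricts to an equivalence $M(A/I)\to M(B/J)$ (Anderson–Fuller, *Rings and Categories of Modules*, §21; McConnell–Robson, 3.5.9). Hence prime ideals correspond to prime ideals, and the prime radicals (intersections of all primes) correspond. If $\mathfrak c\subseteq Z(A)$, then $\mathfrak cA\leftrightarrow\omega(\mathfrak c)B$: by (M1), modules killed by $\mathfrak c$ go to modules killed by $\omega(\mathfrak c)$. Finally, the isomorphism $Z(A/I)\to Z(B/J)$ given by the restricted equivalence is compatible with $\omega$ via $Z(A)\to Z(A/I)$ and $Z(B)\to Z(B/J)$. Indeed, on an $A/I$-module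 the action of $z\in Z(A)$ is the action of its image in $Z(A/I)$, and $F$ carries this one endomorphism to one endomorphism.

**(M3)** If the equivalence is linear over a commutative ring $K$ acting centrally on both sides, then $B\cong\operatorname{End}_A(P)$ as $K$-algebras for a progenerator $P$. In other words $B\cong eM_n(A)e$ with $e$ a *full* idempotent, meaning $M_n(A)eM_n(A)=M_n(A)$. (Example: $e_{11}\in M_2(A)$ is full and $e_{11}M_2(A)e_{11}\cong A$.) This description survives base change, so $B\otimes_KS\sim A\otimes_KS$, $S$-linearly, for every commutative $K$-algebra $S$.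

We also use $Z(A[t])=Z(A)[t]$. By (M1), an equivalence $M(A)\to M(B)$ is linear over $Z(A)$ when $Z(A)$ acts on $B$-modules through $\omega$.

Two facts about curves inside polynomial rings are needed.

**Lemma 5.** If $C\ne k$ is a normal affine domain contained in $k[s]$, then $C\cong k[z]$.

*Proof.* The fraction field of $C$ has transcendence degree at most one over $k$; it is not zero, because $k$ is algebraically closed and $C\neq k$. By Lüroth's theorem $\operatorname{Frac}C\subseteq k(s)$ is a rational function field in one variable. So the normal curve $\operatorname{Spec}C$ is an open subset of $\mathbb P^1$, and its complement is nonempty because it is affine. The inclusion $C\subseteq k[s]$ gives a nonconstant map $\mathbb A^1\to\operatorname{Spec}C$, which extends to a nonconstant, hence surjective, map $\mathbb P^1\to\mathbb P^1$. Points of $\mathbb A^1$ land in $\operatorname{Spec}C$, so the complement of $\operatorname{Spec}C$ has preimage inside $\{\infty\}$. By surjectivity it is a single point, and $\operatorname{Spec}C\cong\mathbb A^1$. $\square$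

**Lemma 6.** If $C$ is a one-dimensional affine domain contained in $k[x,t]$, then $C$ embeds in a polynomial ring $k[z]$. If $C$ is also normal, then $C\cong k[z]$.

*Proof.* Take a nonconstant $c\in C$ and two points of $k^2$ where $c$ takes different values. Restricting polynomials to the line through them gives a map $C\to k[z]$ whose image is not $k$. The kernel is prime. A nonzero prime of a one-dimensional affine domain is maximal with quotient $k$, so the kernel is $0$. The last sentence is Lemma 5. $\square$

## 3. Cancelling the center, and the case $k[x]$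

The sensible first attempt is the one that worked for $A=k$: show that the isomorphism of centers respects the coefficient rings, then divide by the variable. In this section we carry it as far as it goes.

The setting, for the rest of the notes, is an equivalence $M(A[t])\sim M(B[s])$. (The variable on the right is called $s$ to keep the two apart.) Put $C=Z(A)$, an affine domain of dimension one, and $C'=Z(B)$, and let $\omega:C[t]\to C'[s]$ be the induced isomorphism. Since $C'\cong C'[s]/(s)$ and $C'[s]\cong C[t]$, the ring $C'$ is affine, a domain, and of dimension $1$.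

**Lemma 7.** If $\omega(C)=C'$, then $M(A)\sim M(B)$.

*Proof.* We have $C'[s]=\omega(C[t])=C'[\omega(t)]$. Over the domain $C'$ degrees in $s$ are multiplicative under substitution, so writing $s$ as a polynomial in $\omega(t)$ forces $\omega(t)=\alpha s+c'$, and comparing leading coefficients shows $\alpha\in C'^\times$. Here $c'\in C'$. By (M2), $A=A[t]/(t)\sim B[s]/(\alpha s+c')$. As $\alpha$ and $c'$ are central in $B$ and $\alpha$ is a unit, $B[s]=B[\alpha s+c']$ is a polynomial ring over $B$ in $\alpha s+c'$, so the last quotient is $B$. $\square$

**Lemma 8.** If $C\not\cong k[x]$, then $\omega(C)=C'$.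

*Proof.* **Step 1: the case where $\omega(C)$ never moves along the line.** Suppose that for every maximal ideal $\mathfrak m\subset C'$ the image of $\omega(C)$ in $(C'/\mathfrak m)[s]=k[s]$ is $k$. If $\omega(c)=\sum c_is^i$, then $c_i$ lies in every $\mathfrak m$ for $i\ge1$. The intersection of the maximal ideals of an affine domain is $0$, so $c_i=0$ and $\omega(C)\subseteq C'$. Both rings have transcendence degree one, so $C'$ is algebraic over $\omega(C)$. But $\omega(C)$ is algebraically closed in $\omega(C)[\omega(t)]=C'[s]$, a polynomial ring over it. Hence $C'=\omega(C)$.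

**Step 2: otherwise, both normalizations are polynomial rings.** Now some map $C\to k[s]$ has image different from $k$. As in Lemma 6 it is injective. It extends to $\operatorname{Frac}C\subseteq k(s)$; elements integral over $C$ are integral over $k[s]$, hence lie in $k[s]$. So the normalization $\tilde C$ embeds in $k[s]$, and Lemma 5 gives $\tilde C=k[x]$ for some $x$. By hypothesis $C\neq\tilde C$. The normalizations of $C[t]$ and $C'[s]$ are $\tilde C[t]$ and $\tilde C'[s]$, so $\omega$ extends to $\tilde\omega:\tilde C[t]\to\tilde C'[s]$. Since $\tilde C'\subset\tilde C'[s]\cong k[x,t]$, Lemma 6 gives $\tilde C'=k[y]$.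

**Step 3: the singularities pin down the direction.** The conductor of $C\subset\tilde C$ is $\mathfrak c=\{a\in\tilde C: a\tilde C\subseteq C\}$, an ideal of $\tilde C=k[x]$, say $\mathfrak c=(d(x))$. It is nonzero since $\tilde C$ is a finite $C$-module, and proper since $C\ne\tilde C$; so $d$ is nonconstant. Similarly let $(d'(y))$ be the conductor of $C'\subset\tilde C'$. Checking coefficients, the conductor of $C[t]\subset\tilde C[t]$ is $\mathfrak c[t]$, generated by $d(x)$, and that of $C'[s]\subset\tilde C'[s]$ is generated by $d'(y)$. As $\tilde\omega$ carries one to the other, $\tilde\omega(d(x))$ is a nonzero constant times $d'(y)$. Let $x-c$ divide $d(x)$. Then $\tilde\omega(x-c)$ is a prime factor of $d'(y)$ in $k[y,s]$, hence a scalar multiple of some $y-c'$. So $\tilde\omega(k[x])=k[y]$, that is $\tilde\omega(\tilde C)=\tilde C'$, and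
$$\omega(C)=\tilde\omega(C[t]\cap\tilde C)=C'[s]\cap\tilde C'=C'.\qquad\square$$

**Proof of Theorem 2(a).** Combine Lemmas 7 and 8. $\blacksquare$

Here the first attempt ends, and it ends at a definite place: for $C=k[x]$ there are no singular points to hold on to, and $k[x,t]$ has automorphisms that move $k[x]$. The simplest is the swap of the two variables. It really occurs: if $D$ is an algebra with $Z(D)=k$, then $D[x][t]=D[t][x]$, and with $B=D[y]$, $y=t$, $s=x$ we get an equivalence (even an equality) with $\omega(C)\ne C'$. No harm results here, since $A=D[x]\cong D[y]=B$; but Lemma 7 no longer applies.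

So let $C=k[x]$. Then $C'\cong k[y]$: otherwise Lemma 8 for $\omega^{-1}$ gives $\omega^{-1}(C')=C\cong k[x]$. Identify
$$k[x,t]=k[y,s]\tag{1}$$
via $\omega$. If $k[x]=k[y]$, then $A\sim B$ by Lemma 7.

**Definition (twisted).** The equivalence $M(A[t])\sim M(B[s])$ is *twisted* if $k[x]\ne k[y]$ in (1).

In the twisted case we can still divide by central elements, only not by $t$. Dividing by $y-c$ means restricting to the curve $y=c$ in the plane, a copy of the affine line with coordinate $s$ which runs *across* the fibres of $x$.

**Lemma 9.** In the twisted case, fix $c\in k$, let $\pi_c(s)\in k[s]$ be the image of $x$ in $k[y,s]/(y-c)=k[s]$, and let $D=B/(y-c)B$. Then $\pi_c$ is nonconstant and, $k[s]$-linearly,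
$$A\otimes_{k[x],\,x\mapsto\pi_c(s)}k[s]\ \sim\ D[s].\tag{2}$$
Consequently $A/(x-b)A\sim D$ for every $b\in k$.

*Proof.* If $\pi_c=e$ were constant, $y-c$ would divide the prime element $x-e$ of $k[x,t]$. Then $x-e$ is a constant times $y-c$, and $k[x]=k[y]$, a contradiction. By (M2), $A[t]/(y-c)\sim B[s]/(y-c)=D[s]$, and
$$A[t]/(y-c)=A\otimes_{k[x]}k[x,t]/(y-c)=A\otimes_{k[x]}k[s].$$
Linearity is the compatibility in (M2). For the last claim, $k$ is algebraically closed, so we may choose $s_0$ with $\pi_c(s_0)=b$ and divide (2) by $s-s_0$. $\square$

**Proof of Theorem 2(b).** In the twisted case all fibres of $A$ are equivalent to $D$, hence to each other. So if two fibres are not equivalent, no equivalence $M(A[t])\sim M(B[s])$ is twisted, and Lemma 7 applies. $\blacksquare$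

*Example.* Let $\operatorname{char}k\ne2$ and $f=u^2$. We shall see in Lemma 10 that $Z(A_f)=k[x]$ with $x=f$. The fibre over $b$ is
$$A_f/(x-b)A_f=\begin{pmatrix}k[u]/(u^2-b)&k[u]/(u^2-b)\\0&k\end{pmatrix}.$$
Modulo its nilpotent upper right corner it is $k[u]/(u^2-b)\times k$. So it has three simple modules if $b\neq0$ and two if $b=0$. The number of simple modules is a Morita invariant, so $A_f$ is m-cancellative by Theorem 2(b).

## 4. Additive polynomials and the common cover of two lines

Lemma 9 says what a counterexample must look like: a family of algebras over the $x$-line which becomes *constant* (up to Morita equivalence) after pulling back along a polynomial map of lines $s\mapsto\pi_c(s)$. Separable additive polynomials supply such covers. If $f$ is one, with root group $V$, then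
$$k[u]\otimes_{k[f]}k[u]=k[u][X]/(f(X)-f(u))=k[u][X]/\textstyle\prod_{v\in V}(X-u-v)\cong k[u]^{|V|},\tag{3}$$
because the factors $X-u-v$ differ by nonzero constants and so are pairwise comaximal. Thus the cover $f:\mathbb A^1\to\mathbb A^1$ becomes trivial when pulled back along itself. The algebra $A_f$ is a way of writing the inclusion $k[f]\subset k[u]$ as an algebra with center $k[f]$.

**Lemma 10.** For nonconstant $f$, the algebra $A_f$ is free of finite rank over $k[f]$, and $Z(A_f)=k[f]\cdot1$. Its prime radical is $N=\begin{pmatrix}0&k[u]\\0&0\end{pmatrix}$, and $A_f/N=k[u]\times k[f]$, with $Z(A_f)\to Z(A_f/N)$ given by $b\mapsto(b,b)$.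

*Proof.* $k[u]$ is free of rank $\deg f$ over $k[f]$, so $A_f$ is free of rank $2\deg f+1$. A central element $\begin{pmatrix}a&m\\0&b\end{pmatrix}$ commutes with $e_{11}$, so $m=0$. Commuting with $e_{12}$ gives $a=b$, and this lies in $k[f]$. Conversely, scalar matrices with entry in $k[f]$ are central. Since $N^2=0$, $N$ lies in every prime ideal. Since $A_f/N$ is commutative and reduced, the primes containing $N$ intersect in $N$. $\square$

*Which degree to try.* A ring isomorphism $k[u]\to k[w]$ carrying $k[f]$ onto $k[g]$ induces $A_f\cong A_g$. Also $A_f=A_{\alpha f+\varepsilon}$ for $\alpha\ne0$, since only the subring $k[f]$ matters. Take separable additive polynomials of degree $p$, say $f=c_1u^p+c_0u$ and $g=d_1w^p+d_0w$ with all coefficients nonzero. Choose $\gamma\in k$ with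
$$\gamma^{p-1}=\frac{c_0d_1}{c_1d_0},\qquad\text{and put }\ \alpha=\frac{c_0\gamma}{d_0}.\tag{4}$$
Then $c_1\gamma^p=c_0\gamma d_1/d_0=\alpha d_1$ and $c_0\gamma=\alpha d_0$, so $f(\gamma w)=\alpha g(w)$ and $A_f\cong A_g$. So degree $p$ gives only one algebra up to isomorphism. The two scalings $\gamma,\alpha$ absorb two coefficients. In degree $p^2$ there are three, and one parameter should survive; this is the $\lambda$ of Theorem 1.

The next lemma produces the isomorphisms $A_\lambda[t]\cong A_\mu[t]$. The device is a polynomial ring in two variables which covers both planes at once.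

**Lemma 11.** Let $\operatorname{char}k=p>0$, and let $f,g$ be separable additive polynomials of the same degree $p^r$. Then $A_f[t]\cong A_g[t]$.

*Proof.* Let $V,W\subset k$ be the groups of roots of $f$ and $g$. Each has $p^r$ elements, so each is an $r$-dimensional $\mathbb F_p$-vector space. Choose an $\mathbb F_p$-isomorphism $\beta:V\to W$.

**Step 1: interpolate $\beta$ by an additive polynomial $h$.** Evaluation on an $\mathbb F_p$-basis of $V$ is a $k$-linear map from the $r$-dimensional space $\{\sum_{i<r}c_iu^{p^i}\}$ to $k^r$. An element of its kernel is additive, so it vanishes on all $p^r$ elements of $V$; its degree is at most $p^{r-1}$, so it is $0$. Hence the map is bijective, and there is an additive $h$ with $h|_V=\beta$. Likewise there is an additive $h'$ with $h'|_W=\beta^{-1}$.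

**Step 2: compute the invariants in one variable.** Let $V$ act on $k[u]$ by $u\mapsto u+v$. We claim $k[u]^V=k[f]$. Since $f(u+v)=f(u)+f(v)=f(u)$, we have $k[f]\subseteq k[u]^V$. Now $[k(u):k(f)]=p^r=|V|=[k(u):k(u)^V]$, so $k(u)^V=k(f)$. An element of $k[u]^V$ lies in $k(f)$ and is integral over $k[f]$ (as $u$ is), and $k[f]$ is integrally closed, so it lies in $k[f]$. In the same way $k[w]^W=k[g(w)]$.

**Step 3: compute one ring of invariants in two variables, twice.** Let $V$ act on $k[u,w]$ by $u\mapsto u+v$, $w\mapsto w+\beta(v)$, and let $Q=k[u,w]^V$. The element $t'=w-h(u)$ is invariant, because $h(u+v)=h(u)+\beta(v)$. Moreover $k[u,w]=k[u][t']$, so $Q=k[u]^V[t']=k[f(u),t']$. Symmetrically $s'=u-h'(w)$ is invariant, because $h'(w+\beta(v))=h'(w)+v$. Moreover $k[u,w]=k[w][s']$, where $V$ acts on $k[w]$ through translations by $\beta(V)=W$; so $Q=k[g(w),s']$.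

**Step 4: read off the isomorphism.** Therefore
$$A_f[t]\cong\begin{pmatrix}k[u,t']&k[u,t']\\0&k[f(u),t']\end{pmatrix}=\begin{pmatrix}k[u,w]&k[u,w]\\0&Q\end{pmatrix}=\begin{pmatrix}k[w,s']&k[w,s']\\0&k[g(w),s']\end{pmatrix}\cong A_g[t].\qquad\square$$

*The twist made visible.* Put $x=f(u)$ and $y=g(w)$. The polynomial $g(h(u))$ is $V$-invariant, as $g(h(u)+\beta(v))=g(h(u))+g(\beta(v))=g(h(u))$. So $g\circ h=q\circ f$ for some $q\in k[X]$ by Step 2, and
$$y=g(t'+h(u))=g(t')+q(x).$$
This involves $t'$, so $k[x]\ne k[y]$: the equivalence is twisted. For instance let $p=2$, $f=u^4+u$ and $g=w^4+w^2+w$. Then $V=\mathbb F_4=\{0,1,\zeta,\zeta^2\}$ with $\zeta^2=\zeta+1$, and $W=\{0,\theta,\theta^2,\theta^4\}$ with $\theta^3=\theta+1$ and $\theta^4=\theta^2+\theta$. For $\beta(1)=\theta$, $\beta(\zeta)=\theta^2$ the polynomial $h=a_1u^2+a_0u$ must satisfy $a_0+a_1=\theta$ and $\zeta a_0+\zeta^2a_1=\theta^2$. Substituting $\zeta^2=\zeta+1$ gives $\zeta\theta+a_1=\theta^2$, so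
$$a_1=\theta^2+\zeta\theta,\qquad a_0=\theta^2+\zeta^2\theta .$$
Comparing the coefficients of $u^8$ and $u$ in $g\circ h=q\circ f$ gives $q(x)=a_1^4x^2+a_0x$, so $y=t'^4+t'^2+t'+a_1^4x^2+a_0x$. (The coefficients of $u^4$ and $u^2$ require $a_0^4+a_1^2=a_0$ and $a_0^2+a_1=a_1^4$. Using $\theta^8=\theta$, both sides of the first are $\theta^2+\zeta^2\theta$ and both sides of the second are $\zeta\theta^2+\zeta^2\theta$.)

It remains to tell the $A_\lambda$ apart. The next lemma recovers the inclusion $k[f]\subset k[u]$ from the category.

**Lemma 12.** Let $\deg f,\deg g\ge2$. If $M(A_f)$ and $M(A_g)$ are equivalent, possibly not $k$-linearly, there is a ring isomorphism $\varphi:k[u]\to k[w]$ with $\varphi(k[f])=k[g(w)]$. It is $k$-linear if the equivalence is.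

*Proof.* The prime radicals correspond by (M2). Comparing centers before and after dividing by them, (M1), (M2) and Lemma 10 give a commutative square with vertical isomorphisms
$$\begin{array}{ccc}k[f]&\to&k[u]\times k[f]\\ \downarrow&&\downarrow\\ k[g]&\to&k[w]\times k[g].\end{array}$$
The factors on the right are domains, so they are indecomposable, and the right vertical map matches the two upper factors with the two lower ones. The horizontal maps are $b\mapsto(b,b)$. As $k[f]\ne k[u]$ and $k[g]\ne k[w]$, each is surjective onto exactly one factor, namely $k[f]$, respectively $k[g]$. By commutativity, surjectivity onto a factor is preserved by the matching. So $k[u]$ is matched with $k[w]$, by some $\varphi$ compatible with $k[f]\cong k[g]$; that is, $\varphi(k[f])=k[g]$. If the equivalence is $k$-linear, so are all the maps. $\square$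

**Proof of Theorem 1.** (1) This is Lemma 10; $A_\lambda$ is a finite module over the central noetherian ring $k[f_\lambda]$, so it is finitely generated as an algebra and noetherian on both sides.

(2) The polynomial $f_\lambda$ is additive of degree $p^2$ and separable, as $f_\lambda'=1$. Apply Lemma 11.

(3) Let $M(A_\lambda)\sim M(A_\mu)$, perhaps not $k$-linearly, and take $\varphi$ from Lemma 12. Since $k$ is the set of units together with $0$ in both $k[u]$ and $k[w]$, $\varphi$ restricts to an automorphism $\sigma$ of $k$. As $\varphi(u)$ generates $k[w]$ over $k$ and $\varphi(f_\lambda)$ generates $k[f_\mu(w)]$ over $k$, we have $\varphi(u)=\gamma w+\delta$ and $\varphi(f_\lambda)=\alpha f_\mu(w)+\varepsilon$ with $\alpha,\gamma\ne0$. Thus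
$$(\gamma w+\delta)^{p^2}+\sigma(\lambda)(\gamma w+\delta)^p+(\gamma w+\delta)=\alpha(w^{p^2}+\mu w^p+w)+\varepsilon.$$
The coefficients of $w^{p^2}$, $w$ and $w^p$ give $\gamma^{p^2}=\alpha=\gamma$ and $\sigma(\lambda)\gamma^p=\alpha\mu=\gamma\mu$. Hence
$$\gamma^{p^2-1}=1,\qquad\mu=\sigma(\lambda)\gamma^{p-1},\qquad\mu^{p+1}=\sigma(\lambda)^{p+1}\gamma^{p^2-1}=\sigma(\lambda)^{p+1}.$$
If the equivalence is $k$-linear, then $\sigma=\mathrm{id}$ and $\mu^{p+1}=\lambda^{p+1}$. If $\lambda=0$, then $\mu=0$ whatever $\sigma$ is; so $M(A_0)$ and $M(A_1)$ are not equivalent in any way.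

Finally, for given $\lambda$ there is $\mu$ with $\mu^{p+1}\neq\lambda^{p+1}$: take $\mu=0$ if $\lambda\ne0$, and $\mu=1$ if $\lambda=0$. Then $A_\lambda[t]\cong A_\mu[t]$ but $A_\lambda\not\sim A_\mu$, and a fortiori $A_\lambda\not\cong A_\mu$. So $A_\lambda$ is neither m-cancellative nor cancellative. With this choice one of the two algebras is $A_0$, and the last display (applied to the equivalence or its inverse) excludes non-linear equivalences as well. $\blacksquare$

## 5. Characteristic zero: families over the line that a polynomial cover trivializes

We prove Theorem 2(c). In the twisted case Lemma 9 says that $A$ becomes constant after a polynomial cover of the line. We shall show that in characteristic $0$ it was constant from the start. The language for this is that of torsors.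

**Definition (torsor).** Let $G$ be a linear algebraic group over $k$ and $X$ a $k$-scheme. A *$G$-torsor* over $X$ is an $X$-scheme $I$ with a right $G$-action which becomes isomorphic to $G\times X'$, with $G$ acting by right translation, after base change along some faithfully flat, finitely presented $X'\to X$ (an fppf cover). It is *trivial* if it is isomorphic to $G\times X$; equivalently, if $I\to X$ has a section. If $G$ is smooth, then $I\to X$ is smooth by descent, so it has sections étale-locally, and the torsor is étale-locally trivial. The isomorphism classes form a pointed set $H^1(X,G)$.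

*Example.* Let $\operatorname{char}k=p$ and let $f$ be separable additive of degree $p^r$, $r\ge1$, with root group $V$. By (3), $\operatorname{Spec}k[u]\to\operatorname{Spec}k[f]$ is a $V$-torsor over the line. It has no section: that would be a polynomial $a(x)$ with $f(a(x))=x$, impossible by degrees. So in characteristic $p$ the line has nontrivial torsors, which are trivialized by a polynomial cover.

We use these textbook facts. For a torsor $I$ under $G$ and a normal subgroup $N$, the quotient $I/N$ is a $G/N$-torsor, and if it has a section, the preimage of the section in $I$ is an $N$-torsor. If the $N$-torsor has a section, so does $I$. Consequently, if all $N$-torsors and all $G/N$-torsors over $X$ are trivial, so are all $G$-torsors. Further, $H^1(\mathbb A^1,\mathbb G_m)=\operatorname{Pic}(\mathbb A^1)=0$ and $H^1(\mathbb A^1,\mathbb G_a)=0$.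

**Proposition 13.** If $\operatorname{char}k=0$ and $G$ is a linear algebraic group over $k$, every $G$-torsor $I$ over $\mathbb A^1_k$ is trivial.

*Proof.* Every linear algebraic group over $k$ is smooth in characteristic $0$.

**Step 1: reduce to the connected group $G^0$.** $I/G^0\to\mathbb A^1$ is a torsor under the finite constant group $G/G^0$, hence a finite étale cover. We check that $\mathbb A^1$ is simply connected. Let $Y\to\mathbb A^1$ be a connected finite étale cover of degree $d$, and let $g$ be the genus of the smooth completion of $Y$. The extended map to $\mathbb P^1$ ramifies only over $\infty$, and tamely, where the total contribution $\sum(e-1)$ is at most $d-1$. Riemann–Hurwitz gives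
$$-2\le2g-2\le-2d+(d-1)=-d-1,$$
so $d=1$. Hence $I/G^0$ is a disjoint union of copies of $\mathbb A^1$ and has a section. Its preimage in $I$ is a $G^0$-torsor $I_0$, and it is enough to find a section of $I_0$.

**Step 2: find a point over the generic point.** Let $K=k(x)$. It is perfect, and of dimension $\le1$ by Tsen's theorem. By Steinberg's theorem (*Regular elements of semisimple algebraic groups*, Publ. IHÉS 25 (1965), Thm 1.9), $H^1(K,G^0)=0$. So $I_0$ has a $K$-point.

**Step 3: reduce to a Borel subgroup.** Let $H\subset G^0$ be a Borel subgroup. By Chevalley's theorem there is a representation $E$ of $G^0$ with a line whose stabilizer is $H$. As $G^0/H$ is complete and $\operatorname{char}k=0$, this embeds $G^0/H$ as a closed $G^0$-orbit in $\mathbb P(E)$. Vector bundles and closed subschemes descend, so we may twist by $I_0$: the scheme $I_0/H=I_0\times^{G^0}(G^0/H)$ is a closed subscheme of the projective bundle $\mathbb P(I_0\times^{G^0}E)$ over $\mathbb A^1$. In particular it is proper over $\mathbb A^1$. It has a $K$-point, the image of the one of Step 2. This point is a section over a dense open set, and it extends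 over each of the finitely many missing points by the valuative criterion, since the local rings of $\mathbb A^1$ at closed points are discrete valuation rings. So $I_0/H\to\mathbb A^1$ has a section. Since $I_0\to I_0/H$ is an $H$-torsor, the preimage of that section is an $H$-torsor $I_1\subset I_0$ over $\mathbb A^1$. It is enough to find a section of $I_1$.

**Step 4: connected solvable groups.** $H$ has the normal unipotent subgroup $H_u$ with $H/H_u\cong\mathbb G_m^m$. The lower central series of $H_u$ has successive quotients that are commutative unipotent groups, which in characteristic $0$ are vector groups $\mathbb G_a^d$. Torsors over $\mathbb A^1$ under $\mathbb G_m^m$ and $\mathbb G_a^d$ are trivial. Applying the fact about normal subgroups along this filtration, first for $H_u$ and then for $H$, we get $H^1(\mathbb A^1,H)=*$. So $I_1$ has a section, hence so have $I_0$ and $I$. $\square$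

**Proof of Theorem 2(c).** Let $\operatorname{char}k=0$, let $A$ be module-finite over $Z(A)$, and let $M(A[t])\sim M(B[s])$. By part (a) we may assume $Z(A)=k[x]$, and by Lemma 7 that we are in the twisted case. Fix $c\in k$ and let $\pi=\pi_c$ and $D=B/(y-c)B$ be as in Lemma 9.

**Step 1: $B$ is module-finite over $k[y]$, so $D$ is finite dimensional.** By (M3), $B[s]\cong\operatorname{End}_{A[t]}(P)$, linearly over (1), with $P$ finitely generated over $A[t]$ and hence over $k[x,t]$. So $B[s]$ embeds in $\operatorname{End}_{k[x,t]}(P)$, a finitely generated module over the noetherian ring $k[x,t]$. Thus $B[s]$ is a finite module over $k[x,t]=k[y,s]$. Put $s=0$: $B$ is finite over $k[y]$.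

**Step 2: after the cover $\pi$, $A$ is isomorphic to a constant algebra $D'[s]$.** By (2) and (M3), $A\otimes_{k[x]}k[s]\cong\operatorname{End}_{D[s]}(P)$ as $k[s]$-algebras, with $P$ now a progenerator over $D[s]$. Let $J=\operatorname{rad}D$. Then $P/PJ$ is a finitely generated projective module over $(D/J)[s]=\prod M_{n_i}(k[s])$. Finitely generated projective modules over the PID $k[s]$ are free, so by Morita theory for matrix rings $P/PJ\cong Q_0[s]$ with $Q_0$ a finitely generated $D/J$-module. Let $P_0$ be the projective cover of $Q_0$ over $D$, so $P_0/P_0J\cong Q_0$.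

We claim $P\cong P_0[s]$. Since $P$ is projective, the isomorphism $P/PJ\cong P_0[s]/P_0[s]J$ lifts to a map $P\to P_0[s]$. It is surjective modulo the nilpotent ideal $J[s]$, hence surjective. It splits, as $P_0[s]$ is projective. So its kernel $L$ is a direct summand with $L/LJ=0$, and $L=LJ=LJ^2=\dots=0$.

Consequently $A\otimes_{k[x]}k[s]\cong D'[s]$ with $D'=\operatorname{End}_D(P_0)$. Moreover $P_0\cong P/Ps$ is a progenerator over $D$, so $D'\sim D$.

**Step 3: $A\cong D'[x]$.** Via $x\mapsto\pi(s)$ the ring $k[s]$ is a free $k[x]$-module with basis $1,s,\dots,s^{\deg\pi-1}$. So $\pi:\mathbb A^1_s\to\mathbb A^1_x$ is finite, flat and surjective. As $k[x]$ is a direct summand of $k[s]$, the $k[x]$-module $A$ embeds in $A\otimes_{k[x]}k[s]\cong D'[s]$, which is free over $k[x]$. So $A$ is finitely generated and torsion-free, hence free over $k[x]$, of rank $\dim D'$ (compare ranks over $k[s]$).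

Let $G=\operatorname{Aut}_k(D')$, a closed subgroup of $GL(D')$. Let $I$ be the scheme over $\mathbb A^1_x$ whose points in a $k[x]$-algebra $T$ are the $T$-algebra isomorphisms $D'\otimes_kT\to A\otimes_{k[x]}T$. After choosing bases these are invertible matrices over $T$ satisfying polynomial equations, so $I$ is affine of finite type over $\mathbb A^1$. The group $G$ acts on $I$ by composition on the right, and Step 2 gives $I\times_{\mathbb A^1_x}\mathbb A^1_s\cong G\times\mathbb A^1_s$. So $I$ is a $G$-torsor. By Proposition 13 it has a section, that is, $A\cong D'[x]$ as $k[x]$-algebras. With (M3), $A\cong D'[x]\sim D[x]$.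

**Step 4: compare $A$ with $B$.** By Step 1, the hypotheses are now symmetric in $A$ and $B$: both are module-finite over their centers $k[x]$ and $k[y]$, and $k[y]\ne k[x]$. So Steps 2 and 3 with the roles exchanged give $B\sim E[y]$ with $E=A/(x-b)A$ for a chosen $b\in k$. By Lemma 9, $E\sim D$, so $E[y]\sim D[y]$ by (M3). Therefore $A\sim D[x]\cong D[y]\sim E[y]\sim B$. $\blacksquare$

## 6. Which $A_f$ fail to cancel

We prove Theorem 3. Recall $Z(A_f)=k[x]$ with $x=f$, by Lemma 10.

**Proof of "if".** As $A_f=A_{f-f(0)}$, we may assume $f=\sum_{i=0}^rc_iu^{p^i}$ with $c_r\neq0$ and $r\ge2$; also $c_0=f'\ne0$. For $\mu\in k$ let $g_\mu=w^{p^r}+\mu w^p+w$. Both polynomials are separable and additive of degree $p^r$, so $A_f[t]\cong A_{g_\mu}[t]$ by Lemma 11. If $A_f\sim A_{g_\mu}$, Lemma 12 gives, as in the proof of Theorem 1 with $\sigma=\mathrm{id}$, an identity $f(\gamma w+\delta)=\alpha g_\mu(w)+\varepsilon$ with $\alpha,\gamma\ne0$. Since $r\ge2$, the exponents $p^r,p,1$ are distinct, and their coefficients give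
$$c_r\gamma^{p^r}=\alpha=c_0\gamma,\qquad c_1\gamma^p=\alpha\mu.$$
So $\gamma^{p^r-1}=c_0/c_r$ and $\mu=c_1\gamma^{p-1}/c_0$, which allows only finitely many $\mu$. Any other $\mu\in k$ shows that $A_f$ is not m-cancellative.

**Proof of "only if".** Let $M(A_f[t])\sim M(B[s])$. By Section 3, either $A_f\sim B$ or we are in the twisted case, $k[x,t]=k[y,s]$ with $k[x]\ne k[y]$. Assume the twisted case. Write $n=\deg f$.

**Step 1: $f'$ is a nonzero constant.** The tool is the count of simple modules in the fibres. By Lemma 9 all the fibres
$$A_f/(x-b)A_f=\begin{pmatrix}k[u]/(f-b)&k[u]/(f-b)\\0&k\end{pmatrix}$$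
are Morita equivalent. Modulo a nilpotent ideal such a fibre is $k[u]/(f-b)\times k$, so it has $1+\#\{\text{distinct roots of }f-b\}$ simple modules. As $f'\ne0$ has finitely many zeros, $f-b$ has $n$ distinct roots for all but finitely many $b$. Hence it has $n$ distinct roots for every $b$. A zero $a$ of $f'$ would be a multiple root of $f-f(a)$; so $f'$ has no zeros.

**Step 2: $f-f(0)$ is additive of degree $n$, where $n=1$, or $n=p^r$ with $p=\operatorname{char}k>0$.** We extract from (2) that the cover $f$ splits completely over the $s$-line, and then that its sheets differ by constants.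

Take $\pi_c$ and $D$ from Lemma 9. $D$ is Morita equivalent to a fibre of $A_f$, so it is finite dimensional. Put
$$S=k[u]\otimes_{k[x]}k[s]=k[s][X]/(f(X)-\pi_c(s)),$$
free of rank $n$ over $k[s]$. It embeds in $k(s)[X]/(f(X)-\pi_c)$. There $f(X)-\pi_c$ is prime to its derivative, a nonzero constant by Step 1; so this ring is a product of fields, and $S$ is reduced. By (2),
$$A_f\otimes_{k[x]}k[s]=\begin{pmatrix}S&S\\0&k[s]\end{pmatrix}\sim D[s]\quad k[s]\text{-linearly}.$$
The prime radical on the left is the upper right corner, with quotient $S\times k[s]$, by the argument of Lemma 10. On the right it is $(\operatorname{rad}D)[s]$, which is nilpotent with semiprime quotient $(D/\operatorname{rad}D)[s]=\prod M_{n_i}(k[s])$. Comparing centers of the quotients by (M2), $S\times k[s]\cong k[s]^N$ as $k[s]$-algebras. The idempotent $(0,1)$ on the left is primitive, so it corresponds to one of the $N$ factors on the right. Hence $S\cong k[s]^{N-1}$, and $N-1=n$ by ranks.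

Let $\theta:S\to k[s]^n$ be such an isomorphism and $\theta(X)=(u_1,\dots,u_n)$. Then $u_i\in k[s]$ and $f(u_i)=\pi_c$. Let $i\ne j$. If some $s-a$ divided $u_i-u_j$, then for every element of $S$, being a polynomial in $X$ over $k[s]$, the $i$-th and $j$-th coordinates of its image would agree modulo $s-a$. This contradicts surjectivity of $\theta$. So the polynomial $u_i-u_j\in k[s]$ has no zeros: it is a nonzero constant.

Let $V=\{u_i-u_1:1\le i\le n\}\subset k$, a set of $n$ elements. We claim
$$V=\{v\in k: f(X+v)=f(X)\}.\tag{5}$$
Note that $u_1$ is nonconstant since $f(u_1)=\pi_c$ is, so $u_1$ is transcendental over $k$. If $v\in V$, then $f(u_1+v)=\pi_c=f(u_1)$, hence $f(X+v)=f(X)$. Conversely, if $f(X+v)=f(X)$, then $u_1+v$ is a root of $f(X)-\pi_c$, whose roots in the domain $k[s]$ are exactly the $n$ distinct elements $u_i$; so $v\in V$. By (5), $V$ is a subgroup of $(k,+)$, of order $n$. A finite subgroup of $(k,+)$ is zero in characteristic $0$ and is an $\mathbb F_p$-vector space in characteristic $p$. So $n=1$, or $n=p^r$.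

For additivity consider $f(X+Y)-f(X)-f(Y)+f(0)$ as a polynomial in $X$ over $k[Y]$. The terms of degree $n$ in $X$ cancel, so its degree is less than $n$. By (5) it vanishes at each of the $n$ elements $X=v\in V$, as $f(v+Y)=f(Y)$ and $f(v)=f(0)$. So it is zero, and $f-f(0)$ is additive.

**Step 3: if $n=1$ or $n=p$, then $A_f\sim B$.** Here we identify $B$ by dividing by $s$. Under $k[x]\to k[x,t]/(s)=k[y,s]/(s)=k[y]$ let $x\mapsto q(y)$, and put $R=k[u]\otimes_{k[x]}k[y]=k[y][X]/(f(X)-q(y))$, free of rank $n$ over $k[y]$. By (M2), $k[y]$-linearly,
$$B\sim A_f[t]/(s)=\Lambda:=A_f\otimes_{k[x]}k[y]=\begin{pmatrix}R&R\\0&k[y]\end{pmatrix}.$$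

Let $n=1$. Then $R=k[y]$ and $k[f]=k[u]$, so $\Lambda$ and $A_f$ are both the algebra of upper triangular $2\times2$ matrices over a polynomial ring in one variable. Hence $A_f\cong\Lambda\sim B$.

Let $n=p$. By (M3), $B[s]\sim\Lambda[s]$ over $k[y,s]$, so $A_f[t]\sim B[s]\sim\Lambda[s]$, linearly over $k[x,t]=k[y,s]$. As with $S$ in Step 2, $R$ is reduced because $f'$ is a nonzero constant. So centers modulo prime radicals are $k[u,t]\times k[x,t]$ and $R[s]\times k[y,s]$, and
$$k[u,t]\times k[x,t]\cong R[s]\times k[y,s]\quad\text{as }k[x,t]\text{-algebras}.$$
The left side has two indecomposable factors, of ranks $p$ and $1$. So $R[s]$ is indecomposable. It has rank $p\neq1$, so $R[s]\cong k[u,t]$ over $k[y,s]$. Hence $R$ is a domain. It is normal: an element of $\operatorname{Frac}R$ integral over $R$ lies in the normal ring $R[s]$, and $R[s]\cap\operatorname{Frac}R=R$. It is affine, of dimension one (finite over $k[y]$), and embeds in $k[u,t]$. By Lemma 6, $R=k[w]$.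

Write $y=g(w)$. Then $\Lambda\cong A_g$, and $\deg g=p$ since $R$ has rank $p$ over $k[y]$. Also $g'\neq0$. Indeed $k(w)$ is generated over $k(y)$ by the image of $X$, a root of the separable polynomial $f(X)-q(y)$, so $k(w)/k(y)$ is separable; if $g'$ were $0$, the minimal polynomial $g(T)-y$ of $w$ over $k(y)$ would have zero derivative.

Now $M(A_g[s])\sim M(A_f[t])$ is again a twisted equivalence, since $Z(A_g)=k[y]\ne k[x]$. So Steps 1 and 2 apply to $A_g$: $g-g(0)=d_1w^p+d_0w$, with $d_1\ne0$ and $d_0=g'\ne0$. Likewise $f-f(0)=c_1u^p+c_0u$ with $c_0c_1\ne0$. With $\gamma,\alpha$ as in (4), $f(\gamma w)-f(0)=\alpha(g(w)-g(0))$. So $u\mapsto\gamma w$ carries $k[f]$ onto $k[g]$ and induces $A_f\cong A_g\cong\Lambda$. Hence $A_f\sim B$.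

**Step 4: assemble.** If $A_f$ is not m-cancellative, some $B$ has $M(A_f[t])\sim M(B[s])$ and $A_f\not\sim B$. The equivalence is then twisted. Step 2 shows that $f-f(0)$ is additive of degree $1$ or of degree $p^r$ with $p=\operatorname{char}k>0$, and Step 3 excludes the degrees $1$ and $p$. So $\operatorname{char}k=p>0$ and $f-f(0)$ is additive of degree $p^r$ with $r\ge2$. $\blacksquare$
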